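# Dense sets containing no distinct $x,y$ for which $16x^2+9y^2$ is a square

## 1. Two theorems on avoiding sets

**Theorem 1.** There is a set $E\subset\mathbb N$ with $\liminf_{N}|E\cap[N]|/N>0$ that contains no distinct $x,x'$ with $16x^2+9x'^2=n^2$, $n\in\mathbb N$. Moreover, for every $\epsilon>0$ and all sufficiently large $w$ (depending on $\epsilon$), one can take $E$ inside the $w$-rough numbers with lower density $\ge(1-\epsilon)V(w)$.

Here $\mathbb N$ is the set of positive integers and $[N]=\{1,\dots,N\}$. The letter $p$ always denotes a prime. A number $n\in\mathbb N$ is **$w$-rough** if it has no prime factor $\le w$, and $V(w)=\prod_{p\le w}(1-1/p)$. For instance, the first $5$-rough numbers are $1,7,11,13,17,19,23,29,31,37,41,43,47,49$. The $w$-rough numbers are the integers coprime to $\prod_{p\le w}p$. They form a union of residue classes, so there are $V(w)N+O_w(1)$ of them in $[N]$, and their density is $V(w)$.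

The theorem answers a question taken from Nikos Frantzikinakis and Bernard Host, "Uniformity of multiplicative functions and partition regularity of some quadratic equations", arXiv:1303.4329 (2013): *does every set $E\subset\mathbb N$ with $\limsup_N|E\cap[N]|/N>0$ contain distinct $x,y$ such that $16x^2+9y^2=n^2$ for some $n\in\mathbb N$?* The answer is **no**. The counterexample has positive density even when $\limsup$ is replaced by $\liminf$. The second sentence of Theorem 1 says more: among the $w$-rough numbers we need to throw away only a proportion $\epsilon$.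

The word "distinct" is essential, since $16x^2+9x^2=(5x)^2$ for every $x$.

The method handles more equations. Let $a,b,c$ be positive integers.

**Definition (avoiding).** A set is *avoiding* for $(a,b,c)$ if it contains no distinct $x,y$ with $ax^2+by^2=cz^2$ for some $z\in\mathbb Q$.

If $S$ is avoiding, so is every subset of $S$ and every dilate $mS$, because $z$ may be rescaled by the rational number $m$. For $(16,9,1)$ a rational $z$ with $z^2=16x^2+9y^2$ is automatically an integer, so we recover the property in Theorem 1.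

**Definition (exceptional).** The triple $(a,b,c)$ is *exceptional* if $ab$ and $c(a+b)$ are squares but $ac$ is not.

For example $(1,1,2)$, that is $x^2+y^2=2z^2$, is exceptional: $ab=1$, $c(a+b)=4$, $ac=2$. The triple $(16,9,1)$ is not: $ac=16$ is a square. In general, if $ab$ is a square write $a=g\alpha^2$, $b=g\beta^2$ with $g$ squarefree. Then $c(a+b)=cg(\alpha^2+\beta^2)$ and $ac=cg\alpha^2$. So "exceptional" means that $cg$ is not a square while $cg(\alpha^2+\beta^2)$ is. Then $\alpha^2+\beta^2$ is not a square, and $c/g$ equals $\alpha^2+\beta^2$ times a rational square. Dividing the equation by $g$ and rescaling $z$, we see that the exceptional equations are exactly $\alpha^2x^2+\beta^2y^2=(\alpha^2+\beta^2)z^2$ with $\alpha^2+\beta^2$ not a square.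

**Theorem 2.** Let $(a,b,c)$ be non-exceptional (for example $(16,9,1)$).

1. For every $\epsilon>0$ there are finitely many disjoint avoiding sets, each of positive lower density, whose union has lower density $\ge1-\epsilon$.
2. Every $A\subset\mathbb N$ of positive upper density contains an avoiding $A'\subset A$ of positive upper density.

The exceptional equations are not decided here. Sections 2–8 prove Theorem 1, and Sections 9–13 prove Theorem 2.

## 2. Small solutions, and why congruences cannot help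

Let us produce solutions. For positive integers $a,b$ with $b\ne 2a$,
$$16\,(3ab)^2+9\,(4a^2-b^2)^2=9\,(4a^2+b^2)^2,$$
so $x=kab$, $x'=k\,|2a-b|(2a+b)/3$ satisfy $16x^2+9x'^2=(k(4a^2+b^2))^2$ whenever $x'$ is an integer. With $k=1$:

* $(a,b)=(1,1)$ gives $(1,1)$, the trivial solution;
* $(a,b)=(2,1)$ gives $(2,5)$: $64+225=17^2$;
* $(a,b)=(1,5)$ gives $(5,7)$: $400+441=29^2$;
* $(a,b)=(1,7)$ gives $(7,15)$: $784+2025=53^2$;
* $(a,b)=(5,1)$ gives $(5,33)$: $400+9801=101^2$.

To avoid an equation with a dense set, the first thing to try is a congruence. For $x^2+y^2=z^2$ it works at once: if $x,y$ are odd then $x^2+y^2\equiv2\pmod 4$ is not a square, so the odd numbers are avoiding for $(1,1,1)$.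

For our equation congruences fail completely: *every residue class $i\bmod q$ with $i,q\ge 1$ contains a solution with $x\neq x'$*. Take $a=1+3q$, $b=1$, $k=i$. Then
$$x=i(1+3q),\qquad x'=i\,\frac{(1+6q)(3+6q)}3=i(1+6q)(1+2q)=i(1+8q+12q^2),$$
both congruent to $i$ mod $q$, and $x'>x$. (For $q=i=1$: $16\cdot4^2+9\cdot21^2=4225=65^2$.) The trivial solution $x=x'$ can be approximated $q$-adically by nontrivial ones, and no congruence can separate the two.

## 3. About $N\log N$ pairs, even among rough numbers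

The second thing to try is deletion: take a dense set $E_0$ and delete one element from each solution pair. This works if $E_0\cap[N]$ contains far fewer than $|E_0\cap [N]|$ pairs. For $E_0=\mathbb N$, or for $E_0$ the rough numbers, it contains far more.

**Claim.** Let $w\ge5$ be an integer. The number of solution pairs $(x,x')\in[N]^2$ with $x\ne x'$ both $w$-rough is $\gg_w N\log N$ for large $N$.

*Proof.* Let $Q=\prod_{p\le w}p$. Take $a=1+3Qi$, $b=1+3Qj$ coprime with $i,j\ge0$ not both $0$, and $k\equiv1\bmod Q$. Then $2a-b\equiv1\bmod 3Q$ and $(2a+b)/3=1+Q(2i+j)$. So $u=ab$ and $v=|2a-b|(2a+b)/3$ are $\equiv\pm1\bmod Q$, and $x=ku$, $x'=kv$ are $w$-rough.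

As $b$ is odd, $\gcd(2a,b)=1$, so $(4u,3v,4a^2+b^2)$ is a primitive Pythagorean triple and $\gcd(u,v)=1$. Hence $k=\gcd(x,x')$. Also $u,v$ determine $\ell=4a^2+b^2$, and $\{4a^2,b^2\}=\{(\ell+3v)/2,(\ell-3v)/2\}$ with $4a^2$ the even one. So different $(k,a,b)$ give different pairs. If $u=v$ then $u=v=1$ and $a=b=1$, which is excluded; so $x\ne x'$.

If $a,b\le M:=\sqrt{3N/(4k)}$, then $u\le M^2$ and $v\le\frac43M^2$, so $x,x'\le N$. The number of pairs $(a,b)\in[1,M]^2$ in our residue class is at least $((M-1)/3Q)^2$. Non-coprime ones share a prime $p>w$, and there are at most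
$$\sum_{w<p\le M}\Big(\frac M{3Qp}+1\Big)^2\le\frac{2M^2}{9Q^2}\sum_{n>w}\frac1{n^2}+2M\le\frac25\cdot\frac{M^2}{9Q^2}+2M$$
of them. So for $M\ge M_0(w)$ at least $c(w)M^2\gg_w N/k$ pairs are left with $c(w)>0$. Summing $N/k$ over $k\equiv1\bmod Q$, $k\le 3N/(4M_0^2)$, gives $\gg_wN\log N$. $\square$

The source of the logarithm is visible: *each dyadic range of $k$ contributes about $N$, and there are about $\log N$ such ranges*. Roughness with fixed $w$ thins out each range by a constant factor, and $\log N$ still wins. We must gain a factor that improves from range to range.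

## 4. Atypical numbers of prime factors, and the exponent $-1$

**Definition.** For $w\le t$, let $\Omega(n;w,t)$ and $\omega(n;w,t)$ be the number of prime factors of $n$ in $(w,t]$, counted respectively with and without multiplicity.

For $n=12397=7^2\cdot11\cdot23$: $\Omega(n;5,11)=3$, $\omega(n;5,11)=2$, $\Omega(n;5,23)=4$.

A typical $w$-rough $n$ has about $\sum_{w<p\le t}1/p\approx\log R$ prime factors in $(w,t]$, where $R=\log t/\log w$. Now look at $x=kab$ and $3x'=k|2a-b|(2a+b)$. For typical $k,a,b$ *each* of $x,x'$ is a product of three factors and has about $3\log R$ prime factors. So if we let $E_0$ consist of rough numbers with the typical number of prime factors, a pair inside $E_0$ requires a very unusual triple $(k,a,b)$.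

Here is the heuristic computation; the proofs follow in later sections. Let $k\asymp K$ and let $a,b$ have size up to $X$, where $X^2K\asymp N$. Put $R=\log X/\log w$, and suppose $x,x'$ have at most about $\log R$ prime factors in $(w,X]$. For $0<\lambda\le1$ we have $1\le\lambda^{-2\log R}\lambda^{\Omega(x)+\Omega(x')}$. The average of $\lambda^{2\Omega(k)}$ over rough $k$ should be about $R^{-(1-\lambda^2)}$. The average of $\lambda^{\Omega}$ over the values of the four linear forms should be about $R^{-4(1-\lambda)}$. So the count for this $X$ is multiplied by $R^{\varphi(\lambda)}$ with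
$$\varphi(\lambda)=2\log\tfrac1\lambda-(1-\lambda^2)-4(1-\lambda),\qquad \varphi(\tfrac12)=2\log2-\tfrac{11}4\approx-1.364 .$$
As $K$ runs over powers of $2$, about $2^j\log w$ of the values $X$ have $R\in[2^j,2^{j+1})$. The total therefore converges if and only if the exponent is below $-1$. With $\lambda=\frac12$ it is.

Two variants show what is needed.

*Controlling $x$ alone is not enough for this method.* The exponent would be $\log\frac1\lambda-(1-\lambda)-2(1-\lambda)=\log\frac1\lambda-3(1-\lambda)$. Its minimum, at $\lambda=\frac13$, is $\log3-2\approx-0.901>-1$.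

*Controlling the number of prime factors only at $t=N$ is not enough for this method.* If $X$ stays bounded, then $a,b$ have no large prime factors, and with $R=\log N/\log w$ the exponent is $2\log\frac1\lambda-(1-\lambda^2)$. It vanishes at $\lambda=1$ and decreases on $(0,1]$, so it is never negative. Hence $E_0$ will be defined by a condition at *all* scales $t$, and each pair will be tested at a scale matched to its own $X$.

To turn this into a proof we need two average estimates: one over $k$ (Section 5) and one over $(a,b)$ (Sections 6 and 7).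

## 5. Mean values of multiplicative functions

Constants implied by $\ll,\asymp,O$ are absolute unless indicated. We use the following textbook facts for $t\ge2$: Chebyshev's bound $\sum_{p\le t}\log p\ll t$, and Mertens' estimates
$$\sum_{p\le t}\frac1p=\log\log t+O(1),\qquad\sum_{p\le t}\frac{\log p}p=\log t+O(1),\qquad V(t)\asymp\frac1{\log t}.$$

**Lemma 1.** Let $f\ge0$ be completely multiplicative with $0\le f(p)\le1.1$. For $x\ge1$,
$$\sum_{n\le x}f(n)\ll x\exp\Big(\sum_{p\le x}\frac{f(p)-1}p\Big).$$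

*Proof.* For $1\le x<2$ the left side is $f(1)=1$ and the right side is $x\geq 1$. Let $x\ge2$.

**Step 1.** *We insert a factor $\log n$ to pass to the easier sum $\sum f(n)/n$.* Since $\log n=\sum_{p^a\mid n}\log p$, writing $n=mp^a$ gives
$$\sum_{n\le x}f(n)\log n=\sum_{mp^a\le x}f(m)f(p)^a\log p\le\sum_{m\le x}f(m)\sum_{p^a\le x/m}1.1^a\log p.$$
For $Y\ge1$ the inner sum with $x/m=Y$ is $\ll Y$. Indeed the terms $a=1$ give $O(Y)$ by Chebyshev. For $a\ge2$ we have $a\le\log Y/\log2$, at most $Y^{1/2}$ primes for each $a$, and $\log p\le\log Y$, so these terms give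
$$\ll1.1^{\log Y/\log2}\,Y^{1/2}(1+\log Y)^2\le Y^{0.64}(1+\log Y)^2\ll Y,$$
as $\log1.1/\log2<0.14$. Hence $\sum_{n\le x}f(n)\log n\ll x\sum_{n\le x}f(n)/n$.

**Step 2.** *We replace $\log n$ by $\log x$.* Since $\log(x/n)\le x/n$, also $\sum_{n\le x}f(n)\log(x/n)\le x\sum_{n\le x}f(n)/n$. Adding,
$$\log x\sum_{n\le x}f(n)\ll x\sum_{n\le x}\frac{f(n)}n\le x\prod_{p\le x}\Big(1-\frac{f(p)}p\Big)^{-1}\ll x\exp\Big(\sum_{p\le x}\frac{f(p)}p\Big).$$
The last step uses $f(p)/p\le0.55$ and $-\log(1-u)=u+O(u^2)$ for $0\le u\le0.55$. Divide by $\log x=\exp(\sum_{p\le x}1/p+O(1))$. $\square$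

## 6. Sieving the values of a binary form

We recall Selberg's sieve (Halberstam–Richert, *Sieve Methods*, Ch. 3). Let $S$ be a finite set, $\mathcal P$ a finite set of primes, and $S_p\subset S$ for $p\in\mathcal P$. For squarefree $d$ composed of primes of $\mathcal P$ let $S_d=\bigcap_{p\mid d}S_p$, and suppose $|S_d|=Yg(d)+R_d$ with $g$ multiplicative and $0<g(p)<1$. Then for $D\ge1$
$$\Big|S\setminus\bigcup_{p\in\mathcal P}S_p\Big|\le\frac YG+\sum_{d_1,d_2\le D}|R_{[d_1,d_2]}|,\qquad G=\sum_{d\le D}h(d),\quad h(p)=\frac{g(p)}{1-g(p)}.$$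
Here $h$ is extended multiplicatively, and all sums are over squarefree integers composed of primes of $\mathcal P$. The bound comes from $1_{s\notin\bigcup S_p}\le(\sum_{d\le D:\,s\in S_d}\lambda_d)^2$ with $\lambda_1=1$; the optimal weights satisfy $|\lambda_d|\le1$.

For $F\in\mathbb Z[r,s]$ put $\rho(p)=\#\{(r,s)\bmod p:F(r,s)\equiv0\}$. For the form of Theorem 1, $F=rs(2r-s)(2r+s)$, and $p=5$: the zeros are four lines through the origin, which share only the origin, so $\rho(5)=4\cdot4+1=17$ out of $25$.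

**Lemma 2.** There is an absolute $c_0\in(0,1/8]$ such that the following holds. Let $F\in\mathbb Z[r,s]$ and $p_0\ge4$ with $\rho(p)\le4p-3$ for all $p>p_0$. For $X\ge2$ and any set $\mathcal P$ of primes in $(p_0,X^{c_0}]$,
$$\#\{(r,s)\in\mathbb Z^2\cap[-X,X]^2:\ p\nmid F(r,s)\ \ \forall p\in\mathcal P\}\ll X^2\exp\Big(-\sum_{p\in\mathcal P}\frac{\rho(p)}{p^2}\Big).$$

*Proof.* Primes with $\rho(p)=0$ impose no condition and contribute nothing to the sum, so we discard them. If then $\mathcal P=\emptyset$, the bound is trivial. Otherwise $t:=X^{c_0}\ge5$.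

**Step 1.** *We set up the sieve.* Let $g(d)=\rho(d)/d^2$ with $\rho$ extended multiplicatively. For $p\ge5$, $0<g(p)\le(4p-3)/p^2<1$. By the Chinese remainder theorem, $d\mid F(r,s)$ means that $(r,s)$ lies in one of $\rho(d)$ classes mod $d$. An interval $[-X,X]$ contains $2X/d+\theta$ integers of a given class mod $d$, with $|\theta|\le1$. So the number of $(r,s)$ with $d\mid F(r,s)$ is $4X^2g(d)+R_d$, where
$$|R_d|\le\rho(d)\Big(\frac{4X}d+1\Big)\le4^{\omega(d)}(4X+d),$$
since $\rho(d)\le4^{\omega(d)}d$, with $\omega(d)$ the number of prime factors of $d$. Take $D=X^{1/8}$. The count is at most $4X^2/G+\sum_{d_1,d_2\le D}|R_{[d_1,d_2]}|$.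

**Step 2.** *The error is negligible.* For squarefree $d\le X^{1/4}$ we have $4^{\omega(d)}=\tau(d)^2\le4d$, because $\tau(d)\le2\sqrt d$. So $|R_d|\le4X^{1/4}\cdot5X=20X^{5/4}$. There are at most $D^2=X^{1/4}$ pairs $(d_1,d_2)$, and $[d_1,d_2]\le X^{1/4}$, so the total error is $\le20X^{3/2}\ll X^2(\log X)^{-4}$. Since $\sum_{p\in\mathcal P}\rho(p)/p^2\le4\sum_{p\le X}1/p\le4\log\log X+O(1)$, this is $\ll X^2\exp(-\sum_{\mathcal P}\rho(p)/p^2)$.

**Step 3.** *We show that truncating at $D$ loses at most half of the full product; this fixes $c_0$.* For $p\ge5$,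
$$h(p)=\frac{\rho(p)}{p^2-\rho(p)}\le\frac{4p-3}{(p-1)(p-3)}\le\frac{11}p .$$
The last inequality is $7p^2-41p+33\ge0$. At $p=5$ the left side is $3$, and it increases for $p\ge5$. Let $\eta=1/\log t$. Then
$$\sum_{d>D}h(d)\le D^{-\eta}\sum_dh(d)d^\eta=D^{-\eta}\prod_{p\in\mathcal P}(1+h(p)p^\eta).$$
Now $1+hp^\eta\le(1+h)\big(1+h(p^\eta-1)\big)\le(1+h)e^{h(p^\eta-1)}$. For $p\le t$ we have $\eta\log p\le1$, so $p^\eta-1\le(e-1)\eta\log p$ by $e^u-1\le(e-1)u$ on $[0,1]$. Hence
$$\sum_{d>D}h(d)\le D^{-\eta}\exp\Big(\sum_{p\le t}\frac{11}p(e-1)\eta\log p\Big)\prod_{p\in\mathcal P}(1+h(p))\le e^{-1/(8c_0)+C_3}\prod_{p\in\mathcal P}(1+h(p)).$$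
Here $D^{-\eta}=\exp(-\frac{\log X}{8}\cdot\frac1{c_0\log X})$. The constant $C_3$ is absolute and does not depend on $c_0$, because $\eta\sum_{p\le t}\frac{\log p}p=O(1)$ for $t\ge5$. Fix $c_0\in(0,1/8]$ with $1/(8c_0)\ge C_3+\log2$. Then $\sum_{d>D}h(d)\le\frac12\prod(1+h(p))$, so
$$G\ge\frac12\prod_{p\in\mathcal P}(1+h(p))=\frac12\prod_{p\in\mathcal P}(1-g(p))^{-1},\qquad\frac{4X^2}G\le8X^2\exp\Big(-\sum_{p\in\mathcal P}g(p)\Big).\quad\square$$

## 7. Weighting primes by sieving with a random set

A sieve forbids primes; we need to *penalize* them, with a factor $\zeta(p)\in[0,1]$ whenever $p$ divides $F(r,s)$. A penalty is a random prohibition: forbid $p$ with probability $1-\zeta(p)$.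

**Lemma 3.** Let $F,p_0,\rho,c_0$ be as in Lemma 2, $w>p_0$, $X\ge2$, $y=\max(w,X^{c_0})$, and $\zeta(p)\in[0,1]$ for $w<p\le y$. Let $\sum^*$ run over $(r,s)\in\mathbb Z^2\cap[-X,X]^2$ with $F(r,s)$ divisible by no prime in $(p_0,w]$. Then
$$\sum\nolimits^{*}\prod_{\substack{w<p\le y\\p\mid F(r,s)}}\zeta(p)\ll X^2\exp\Big(-\sum_{p_0<p\le\min(w,X^{c_0})}\frac{\rho(p)}{p^2}-\sum_{w<p\le y}(1-\zeta(p))\frac{\rho(p)}{p^2}\Big).$$

*Proof.* If $X^{c_0}\le w$, then $y=w$, the products are empty, and the claim follows from Lemma 2 with $\mathcal P$ the primes in $(p_0,X^{c_0}]$. Let $X^{c_0}>w$, so $y=X^{c_0}$.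

**Step 1.** *We write the weight as a probability.* Let $T$ be a random set of primes in $(w,y]$ containing each $p$ independently with probability $1-\zeta(p)$. For each $(r,s)$,
$$\prod_{w<p\le y,\;p\mid F(r,s)}\zeta(p)=\Pr(\text{no }p\in T\text{ divides }F(r,s)).$$
So $\sum^*$ is the expected number of $(r,s)\in[-X,X]^2$ such that $F(r,s)$ is divisible by no prime of $\{p_0<p\le w\}\cup T$.

**Step 2.** *We apply Lemma 2 for each $T$ and average.* With $g(p)=\rho(p)/p^2$, Lemma 2 bounds the number for given $T$ by $\ll X^2\exp(-\sum_{p_0<p\le w}g(p))\prod_{p\in T}e^{-g(p)}$. By independence and $1-u\le e^{-u}$,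
$$\mathbb E\prod_{p\in T}e^{-g(p)}=\prod_{w<p\le y}\Big(1-(1-\zeta(p))(1-e^{-g(p)})\Big)\le\exp\Big(-\sum_{w<p\le y}(1-\zeta(p))g(p)+\frac12\sum_{w<p\le y}g(p)^2\Big),$$
where we used $1-e^{-g}\ge g-\frac12g^2$. Since $g(p)\le4/p$, $\sum g(p)^2\ll1$. $\square$

## 8. Proof of Theorem 1

Let $C\ge1$ and let $w$ be large. Let $E_0$ be the set of $w$-rough $n$ with
$$\Omega(n;w,t)\le1.1\log\frac{\log t}{\log w}+C\qquad\text{for all }t\ge w.$$

**Step 1: $E_0$ contains almost all $w$-rough numbers when $C$ is large.** Let $N\ge w$ and let $n\le N$ be $w$-rough and not in $E_0$. The inequality fails for some $t\geq w$. We may take $t\le N$: for $t\ge N$ the left side is constant and the right side increases, so a failure beyond $N$ is also a failure at $N$. Put $\log t_j=e^j\log w$ and choose $j\ge0$ with $t_j\le t<t_{j+1}$. Then $\Omega(n;w,t_{j+1})\ge\Omega(n;w,t)>1.1j+C$.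

Apply Lemma 1 to $f(n)=1_{w\text{-rough}}(n)\,1.1^{\Omega(n;w,t_{j+1})}$. This function is completely multiplicative with $f(p)=0$ for $p\le w$, $1.1$ for $w<p\le t_{j+1}$, and $1$ beyond. Since $\sum_{w<p\le t_{j+1}}1/p=j+O(1)$, it gives $\sum_{n\le N}f(n)\ll\frac N{\log w}e^{0.1j}$. Each $n$ to be counted has $f(n)\ge1.1^{1.1j+C}$, so the number of them for this $j$ is
$$\ll1.1^{-1.1j-C}\,\frac N{\log w}e^{0.1j}=1.1^{-C}\frac N{\log w}\,e^{j(0.1-1.1\log1.1)}.$$
Since $1.1\log1.1>0.1048$, the sum over $j\ge0$ converges. As $V(w)\asymp1/\log w$, there is an absolute $C_4$ with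
$$|E_0\cap[N]|\ge\big(1-C_4\,1.1^{-C}\big)V(w)N-O_w(1).\tag{1}$$

**Step 2: we parametrize all solution pairs in $E_0$.** Let $x\ne x'$ be in $E_0\cap[N]$ with $16x^2+9x'^2=n^2$. Put $k=\gcd(x,x')$, $x=ku$, $x'=kv$. Then $k^2\mid n^2$, so $k\mid n$; put $n=k\ell$. Thus $16u^2+9v^2=\ell^2$ with $\gcd(u,v)=1$, and $u,v$ are coprime to $6$ because they are $w$-rough. So $\gcd(4u,3v)=1$, and $(4u,3v,\ell)$ is a primitive Pythagorean triple with even leg $4u$. Hence there are coprime $r>s\ge1$ of opposite parity with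
$$4u=2rs,\qquad3v=r^2-s^2,\qquad\ell=r^2+s^2.$$
Write the even one of $r,s$ as $2a$ and the other as $b$. Then
$$u=ab,\qquad3v=|2a-b|(2a+b),\qquad\ell=4a^2+b^2.\tag{2}$$
We record five consequences.

* If $a=b=1$ then $u=v=1$, contradicting $x\ne x'$. Since $a,b$ divide the $w$-rough number $u$, each is $1$ or $>w$. Hence $\max(a,b)>w$.
* $k(4a^2+b^2)=n\le\sqrt{25N^2}=5N$.
* The triple $(k,a,b)$ determines $(x,x')$, so it suffices to count triples.
* Let $F(a,b)=ab(2a-b)(2a+b)=\pm3uv\ne0$. For $p\ge5$, $F$ vanishes mod $p$ on four distinct lines through the origin, so $\rho(p)=4(p-1)+1=4p-3$. We may take $p_0=4$ in Lemmas 2 and 3.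
* No prime in $[5,w]$ divides $F(a,b)$, because $u,v$ are $w$-rough.

**Step 3: for a dyadic range of $k$ we bound the number of triples by a product of two averages.** Let $K=2^i$, $i\ge0$, and consider the triples with $K\le k<2K$. Then $a,b\le X:=\sqrt{5N/K}$, and there are none unless $X>w$, which we assume. Put
$$y=\max(w,X^{c_0}),\qquad R=\frac{\log y}{\log w}\ge1 .$$
As $w<X$ and $c_0<1$, we have $c_0\log X\le R\log w=\log y\le\log X$. Now use that $x,x'\in E_0$, at $t=y$: $\Omega(x;w,y)+\Omega(x';w,y)\le2.2\log R+2C$. Hence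
$$1\le4^CR^{2.2\log2}\,2^{-\Omega(x;w,y)-\Omega(x';w,y)}\le4^CR^{1.525}\,4^{-\Omega(k;w,y)}\,2^{-\omega(F(a,b);w,y)}.$$
Here $2.2\log2<1.525$ and $\Omega(x)+\Omega(x')=2\Omega(k)+\Omega(uv)$. Moreover the primes in $(w,y]$ dividing $F=\pm3uv$ are those dividing $uv$, so $\Omega(uv;w,y)\ge\omega(F;w,y)$.

We sum this over all triples with $K\le k<2K$. The right side is a function of $k$ times a function of $(a,b)$, so the sum is at most a product of two sums. For $(a,b)$, use Lemma 3 with $\zeta\equiv\frac12$. Since $X>w$ we have $\min(w,X^{c_0})\ge w^{c_0}$, so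
$$\sum_{4<p\le\min(w,X^{c_0})}\frac{\rho(p)}{p^2}\ge4\log\log w-O(1),\qquad\frac12\sum_{w<p\le y}\frac{\rho(p)}{p^2}=2\log R+O(1),$$
and the sum of $2^{-\omega(F(a,b);w,y)}$ is $\ll X^2(\log w)^{-4}R^{-2}$. With $f(k)=1_{w\text{-rough}}(k)4^{-\Omega(k;w,y)}$ and $X^2=5N/K$, the number of triples for this $K$ is
$$\ll4^C\frac NK(\log w)^{-4}R^{-0.475}\sum_{k<2K}f(k).\tag{3}$$

**Step 4: ranges with $X\le N^{1/4}$; here $k$ is large and contributes its full saving.** Now $K=5N/X^2\ge5\sqrt N>X\ge y$. Lemma 1, with $f(p)=0$ for $p\le w$, $\frac14$ for $w<p\le y$, and $1$ beyond, gives $\sum_{k<2K}f(k)\ll K(\log w)^{-1}R^{-3/4}$. So (3) is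
$$\ll4^CN(\log w)^{-5}R^{-1.225}.$$
This exponent $-1.225$ is $\varphi(\frac12)$ of Section 4, weakened by the constant $1.1$ in the definition of $E_0$. The values $X=\sqrt{5N}\,2^{-i/2}$ have logarithms spaced by $\frac12\log2$. So $\ll2^j\log w$ of them satisfy $\log X\in[2^j\log w,2^{j+1}\log w)$, and for these $R\ge c_02^j$. As $X>w$, all are covered by $j\ge0$. The total over these ranges is
$$\ll4^CN(\log w)^{-5}\sum_{j\ge0}2^j\log w\cdot2^{-1.225j}\ll4^CN(\log w)^{-4}.$$

**Step 5: ranges with $X>N^{1/4}$; here $k$ may be small, but $R$ is of order $\log N$.** Now $K<5\sqrt N$, $y\ge N^{c_0/4}$ and $R\gg_w\log N$. For $N$ large, $\log y\gg\log(2K)$. Since $f(p)\le\frac14$ for all $p\le y$, Lemma 1 gives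
$$\sum_{k<2K}f(k)\ll K\exp\Big(-\frac34\sum_{p\le\min(2K,y)}\frac1p\Big)\ll K(1+\log K)^{-3/4}.$$
By (3) the total over these ranges is
$$\ll_{w,C}N(\log N)^{-0.475}\sum_{2^i<5\sqrt N}(1+i)^{-3/4}\ll_{w,C}N(\log N)^{-0.475+0.25}=N(\log N)^{-0.225}=o(N).$$

**Step 6: we delete the larger element of each pair.** Let $B$ be the set of $\max(x,x')$ over all ordered pairs of distinct $x,x'\in E_0$ with $16x^2+9x'^2$ a square, and let $E=E_0\setminus B$. If distinct $x,x'\in E$ satisfied the equation, then $\max(x,x')\in B$, a contradiction. An element of $B\cap[N]$ comes from a pair with *both* members in $[N]$; this is why we delete the larger one. So Steps 4 and 5 give $|B\cap[N]|\le C_54^CN(\log w)^{-4}+o(N)$. With (1) and $V(w)\asymp1/\log w$,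
$$\liminf_N\frac{|E\cap[N]|}N\ge V(w)\Big(1-C_41.1^{-C}-C_64^C(\log w)^{-3}\Big).$$
Given $\epsilon>0$, choose $C$ large, then let $w$ be large in terms of $C$. The bracket is then $\ge1-\epsilon$ for all sufficiently large $w$. This proves Theorem 1. $\blacksquare$

## 9. Theorem 2: three reductions

**Part 1 implies part 2.** Let $A$ have upper density $\bar d(A)>0$, take $0<\epsilon<\bar d(A)$, and let $U$ be the union of the sets from part 1. The complement of $U$ has upper density $\le\epsilon$, so $A\cap U$ has upper density $\ge\bar d(A)-\epsilon>0$. Upper density is subadditive and there are finitely many pieces, so $A$ meets one of them in a set $A'$ of positive upper density. As a subset of an avoiding set, $A'$ is avoiding.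

**Part 1 when $c(a+b)$ is not a square.** *Here a congruence suffices.* Choose $p$ with $v_p(c(a+b))$ odd and $m>v_p(c(a+b))$. For $e\ge0$, $1\le i\le p^m$, $p\nmid i$, let $E_{e,i}=p^e\{n\in\mathbb N:n\equiv i\bmod p^m\}$. If $x\equiv y\equiv i\bmod p^m$, then $c(ax^2+by^2)\equiv c(a+b)i^2\pmod{p^m}$. Since $v_p(c(a+b)i^2)=v_p(c(a+b))<m$, the number $c(ax^2+by^2)$ has this same odd $p$-adic valuation and is not a rational square. But $ax^2+by^2=cz^2$ would make it equal to $(cz)^2$. So $E_{0,i}$ is avoiding, and so are its dilates $E_{e,i}$. These sets are disjoint and have positive density. Those with $e<J$ have as union $\{n:v_p(n)<J\}$, of density $1-p^{-J}$. Take $J$ large.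

**Part 1 when $c(a+b)$ is a square.** *We reduce to rough numbers.* It suffices to find, for each $\epsilon>0$, some $w$ and an avoiding set $E$ of $w$-rough numbers with lower density $\ge(1-\epsilon)V(w)$. Indeed, consider the sets $mE$, where $m\le M$ has all prime factors $\le w$. They are avoiding. They are disjoint, because the factorization of an integer into a part composed of primes $\le w$ and a $w$-rough part is unique. Each has lower density $\ge(1-\epsilon)V(w)/m>0$. Lower density is superadditive on disjoint sets, so the union has lower density at least $(1-\epsilon)V(w)\sum_{m\le M}1/m$. As $M\to\infty$ this tends to $1-\epsilon$, because the sum of $1/m$ over *all* $m$ with prime factors $\le w$ is $\prod_{p\le w}(1-1/p)^{-1}=1/V(w)$. Replacing $\epsilon$ by $\epsilon/2$ at the start gives part 1.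

For $(16,9,1)$, the second part of Theorem 1 now finishes the proof. From here on, $(a,b,c)$ is any non-exceptional triple with $c(a+b)$ a square, and **implied constants may depend on $a,b,c$**.

Since $ab\cdot bc\cdot ac=(abc)^2$, the number of squares among $ab,bc,ac$ is $0$, $1$ or $3$. If $ab$ is the only one, the triple is exceptional. This leaves:

* case I: $bc$ and $ac$ are both squares, e.g. $(16,9,1)$;
* case II: exactly one of $bc,ac$ is a square (and $ab$ is not), e.g. $(1,3,1)$;
* case III: none of $ab,bc,ac$ is a square, e.g. $(1,2,3)$.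

## 10. Parametrizing the conic and sorting the primes

**Step 1: an explicit parametrization.** Let $h>0$ be the rational number with $ch^2=a+b$; it exists because $c(a+b)$ is a square. The conic $aU^2+bV^2=cW^2$ contains $P=(1,1,h)$. A line through $P$ meets the line $W=0$ in one point $(r:s:0)$. On it, the point $\mu P+\lambda(r,s,0)$ satisfies the equation if and only if
$$0=a(\mu+\lambda r)^2+b(\mu+\lambda s)^2-c\mu^2h^2=\lambda\big(2\mu(ar+bs)+\lambda(ar^2+bs^2)\big).$$
The solution $\lambda=0$ is $P$. The other is $(\mu:\lambda)=(ar^2+bs^2:-2(ar+bs))$, that is, the point $(q_1:q_2:q_3)(r,s)$ with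
$$q_1=-ar^2-2brs+bs^2,\qquad q_2=ar^2-2ars-bs^2,\qquad q_3=h(ar^2+bs^2).\tag{4}$$
If a rational point of the conic is different from $P$, the line joining it to $P$ meets $W=0$ in a rational point $(r:s:0)$, and we may take $r,s$ to be coprime integers. So every such point is $(q_1:q_2:q_3)(r,s)$ with coprime integers $r,s$.

For $(1,2,3)$ we get $q_1=-r^2-4rs+2s^2$, $q_2=r^2-2rs-2s^2$, $q_3=r^2+2s^2$. At $(r,s)=(1,-1)$ this is $(5,1,3)$, and indeed $25+2=3\cdot9$.

**Step 2: $q_1,q_2$ have essentially no common factor.** From (4), $q_1+q_2=-2(a+b)rs$ and $aq_1-bq_2=(a+b)(bs^2-ar^2)$. Consequently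
$$2b(a+b)s^3=2s(aq_1-bq_2)-ar(q_1+q_2),\qquad2a(a+b)r^3=-2r(aq_1-bq_2)-bs(q_1+q_2).\tag{5}$$
Three conclusions follow.

* For coprime integers $r,s$, $\gcd(q_1(r,s),q_2(r,s))$ divides $\Delta:=2ab(a+b)$. By (5) it divides $\Delta s^3$ and $\Delta r^3$.
* If $p\nmid\Delta$, then $q_1\equiv q_2\equiv0\bmod p$ only for $r\equiv s\equiv0$.
* Over $\mathbb R$, $q_1=q_2=0$ only at the origin. By compactness of $\max(|r|,|s|)=1$ and homogeneity, $\max(|r|,|s|)^2\ll\max(|q_1|,|q_2|)$.

**Step 3: the zeros modulo $p$.** Let $p_0\ge4$ be at least every prime dividing $2abc(a+b)$. For $p>p_0$ put $\chi_1(p)=\left(\frac{bc}p\right)$ and $\chi_2(p)=\left(\frac{ac}p\right)$. We have $\mathrm{disc}(q_1)=4b^2+4ab=4b(a+b)$ and $\mathrm{disc}(q_2)=4a(a+b)$. Since $c(a+b)$ is a square prime to $p$, these are, modulo $p$, nonzero squares times $bc$ and $ac$ respectively. So $q_i$ vanishes mod $p$ on exactly $1+\chi_i(p)$ lines through the origin (and at the origin). By Step 2 no line is common to $q_1$ and $q_2$. Hence for $F=q_1q_2$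
$$\rho(p)=1+(p-1)n(p)\le4p-3,\qquad n(p)=2+\chi_1(p)+\chi_2(p).\tag{6}$$
So Lemmas 2 and 3 apply to $F$. If $\chi_i(p)=-1$, then $p\nmid q_i(r,s)$ for coprime $r,s$.

**Step 4: four classes of primes.** For $\sigma=(\sigma_1,\sigma_2)\in\{\pm1\}^2$ let $\mathcal P_\sigma=\{p>p_0:(\chi_1(p),\chi_2(p))=\sigma\}$, let $\Omega_\sigma$ count only primes in $\mathcal P_\sigma$, and put $n_\sigma=2+\sigma_1+\sigma_2$. For $p>p_0$
$$1_{\mathcal P_\sigma}(p)=\tfrac14\big(1+\sigma_1\chi_1(p)+\sigma_2\chi_2(p)+\sigma_1\sigma_2\chi_1(p)\chi_2(p)\big),\qquad\chi_1\chi_2(p)=\left(\tfrac{ab}p\right).$$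
If an integer $m>0$ is not a square, then $p\mapsto\left(\frac mp\right)$ agrees for $p\nmid2m$ with a non-principal real Dirichlet character, for which $\sum_p\chi(p)/p$ converges (a textbook fact behind Dirichlet's theorem). If $m$ is a square the symbol is $1$. Therefore
$$\sum_{p\le t,\ p\in\mathcal P_\sigma}\frac1p=\delta_\sigma\log\log t+O(1),\tag{7}$$
where $\delta_{++}=1$ in case I; in case II, $\delta_{++}=\frac12$ and $\delta_{+-}=\frac12$ (if $bc$ is the square) or $\delta_{-+}=\frac12$ (if $ac$ is); in case III all $\delta_\sigma=\frac14$. The classes with $\delta_\sigma=0$ are empty. By (6), $\rho(p)/p^2=n(p)/p+O(1/p^2)$, so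
$$\sum_{p_0<p\le t}\frac{\rho(p)}{p^2}=d\log\log t+O(1),\qquad d=\sum_\sigma\delta_\sigma n_\sigma=4,3,2\text{ in cases I, II, III}.\tag{8}$$

**Uniform weights stop working here.** With a single weight $\lambda\in(0,1]$ on all primes, as in Theorem 1, the exponent of Section 4 becomes $2\log\frac1\lambda-(1-\lambda^2)-d(1-\lambda)$. For $d=3$ the derivative vanishes when $2\lambda^2+3\lambda-2=0$, i.e. at $\lambda=\frac12$, and the minimum is $2\log2-\frac94\approx-0.864$. For $d=2$ it vanishes when $\lambda^2+\lambda-1=0$, and the minimum is about $-0.420$. Neither is below $-1$. What rescues cases II and III is that a prime $p\in\mathcal P_{+-}$ can divide $u$ but not $v$. So $\Omega_{+-}(x')=\Omega_{+-}(k)$, while $\Omega_{+-}(x)=\Omega_{+-}(k)+\Omega_{+-}(u)$. If both are close to the typical value, then $\Omega_{+-}(u)$ is close to $0$, which is rare. The weight $(\frac18)^{\Omega_{+-}(x)}8^{\Omega_{+-}(x')}=(\frac18)^{\Omega_{+-}(u)}$ detects this and costs nothing on $k$. Since the weight $8$ is larger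 than $1$, we now need *lower* bounds on numbers of prime factors as well as upper bounds.

## 11. Rough numbers with typical counts in every class

Let $\varepsilon_0=1/100$ and $R_t=\log t/\log w$, with $w>p_0$ large. Let $E_0$ be the set of $w$-rough $n$ such that for all $\sigma$ with $\delta_\sigma>0$ and all $t\in[w,n]$,
$$|\Omega_\sigma(n;w,t)-\delta_\sigma\log R_t|\le\varepsilon_0\log R_t+C.\tag{9}$$
The restriction $t\le n$ is natural: once $t>n$ the count no longer changes, so a lower bound for all $t$ would fail for every $n$.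

**Claim.** $|E_0\cap[N]|\ge(1-\eta(C))V(w)N-O_w(1)$ with $\eta(C)\to0$ as $C\to\infty$, uniformly in large $w$.

*Proof.* Let $N\ge w$, let $n\le N$ be $w$-rough, and suppose it violates (9) at $\sigma$ and $t\in[t_j,t_{j+1})$, where $\log t_j=e^j\log w$, $j\ge0$. Then $t\le n\le N$ and $j\le\log R_t<j+1$. Let $\tau=1/200$. By (7), $\sum_{w<p\le t_j,\,p\in\mathcal P_\sigma}1/p=\delta_\sigma j+O(1)$.

*Upper violation.* Here $\Omega_\sigma(n;w,t_{j+1})>(\delta_\sigma+\varepsilon_0)j+C$. Lemma 1 for $1_{w\text{-rough}}(n)(1+\tau)^{\Omega_\sigma(n;w,t_{j+1})}$ gives a sum over $n\le N$ that is $\ll\frac N{\log w}e^{\delta_\sigma\tau j}$. So the number of such $n$ is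
$$\ll\frac N{\log w}(1+\tau)^{-C}e^{j(\delta_\sigma\tau-(\delta_\sigma+\varepsilon_0)\log(1+\tau))}.$$
As $\log(1+\tau)\ge\tau-\frac12\tau^2$, the coefficient of $j$ is at most $-\varepsilon_0\tau+\frac12(\delta_\sigma+\varepsilon_0)\tau^2\le\tau(-\varepsilon_0+\tau)<0$.

*Lower violation.* Since $\delta_\sigma\ge\frac14>\varepsilon_0$, here $\Omega_\sigma(n;w,t_j)\le\Omega_\sigma(n;w,t)<(\delta_\sigma-\varepsilon_0)(j+1)-C$, and $t_j\le N$. Lemma 1 for $1_{w\text{-rough}}(n)(1-\tau)^{\Omega_\sigma(n;w,t_j)}$ gives a sum $\ll\frac N{\log w}e^{-\delta_\sigma\tau j}$; we use $t_j\le N$ so that all primes up to $t_j$ occur in Lemma 1. So the number of such $n$ is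
$$\ll\frac N{\log w}(1-\tau)^Ce^{j(-\delta_\sigma\tau-(\delta_\sigma-\varepsilon_0)\log(1-\tau))}.$$
As $-\log(1-\tau)\le\tau+\tau^2$, the coefficient of $j$ is at most $-\varepsilon_0\tau+(\delta_\sigma-\varepsilon_0)\tau^2\le\tau(-\varepsilon_0+\tau)<0$.

Summing over $j\ge0$ and $\sigma$, the number of violating $n$ is $\ll V(w)N\big((1+\tau)^{-C}+(1-\tau)^C\big)$. $\square$

## 12. Pairs with a small element

Condition (9) for $x$ says nothing at scales $t>x$, so we dispose of pairs with a small element separately.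

**Claim.** The number of pairs $(x,x')\in[N]^2$ with $ax^2+bx'^2=cz^2$ for some $z\in\mathbb Q$ and $\min(x,x')\le\sqrt N$ is $O(N^{2/3})$.

*Proof.* Let $x\le\sqrt N$; the other case is symmetric, with $a$ and $b$ exchanged. Take $z\ge0$ and $Z=cz$. Then $Z^2=c(ax^2+bx'^2)$ is an integer, so the rational number $Z$ is an integer, $0\le Z\ll N$, and
$$Z^2-bc\,x'^2=acx^2\ne0.$$
We count the $(Z,x')$ for fixed $x$, using $\tau(acx^2)\ll N^{0.1}$ (the divisor bound, as $acx^2\ll N$).

If $bc=g^2$, then $(Z-gx')(Z+gx')=acx^2$, and there are $\ll\tau(acx^2)\ll N^{0.1}$ solutions.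

If $bc$ is not a square, then $\xi=Z+x'\sqrt{bc}$ is an integer of the real quadratic field $\mathbb Q(\sqrt{bc})$ of norm $acx^2$. The number of ideals of norm $m$ in a quadratic field is at most $\tau(m)$: it is multiplicative in $m$, and for $m=p^l$ it is $l+1$ if $p$ splits, and at most $1$ otherwise. So there are at most $\tau(acx^2)$ possible ideals $(\xi)$. Both $\xi$ and its conjugate have absolute value $\ll N$, and the product of these is $acx^2\ge1$, so both are $\gg N^{-1}$. Two such elements generating the same ideal differ by a unit which, together with its conjugate, has absolute value in $[c'N^{-2},c''N^2]$. As all units are $\pm$ powers of a fundamental unit, there are $O(\log N)$ such units.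

In total we get $\ll N^{1/2}\cdot N^{0.1}\log N\ll N^{2/3}$. $\square$

## 13. Counting the remaining pairs with class weights

**Step 1: we describe a pair by a triple $(k,r,s)$.** Let $x=ku\ne x'=kv$ be in $E_0\cap[N]$, both $>\sqrt N$, with $k=\gcd(x,x')$ and $ax^2+bx'^2=cz^2$. The point $(u:v:z/k)$ lies on the conic and differs from $P$, since $u\ne v$. By Section 10 there are coprime integers $r,s$ and $e\in\mathbb Q^\times$ with
$$q_1(r,s)=eu,\qquad q_2(r,s)=ev.$$
As $\gcd(u,v)=1$, $e$ is an integer combination of $eu$ and $ev$, so $e\in\mathbb Z$; and $|e|=\gcd(q_1(r,s),q_2(r,s))$ divides $\Delta$. We record: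

* $(k,r,s)$ determines $(x,x')$, since $u=|q_1|/|e|$ and $v=|q_2|/|e|$ are determined by $(r,s)$.
* $\max(|r|,|s|)^2\ll\max(|q_1|,|q_2|)\ll\max(u,v)$, so $k\max(|r|,|s|)^2\le AN$ for some constant $A\ge1$.
* $u\ne v$ are $w$-rough, so $\max(u,v)>w$. Then $w<\max(|q_1|,|q_2|)\ll\max(|r|,|s|)^2$, so $\max(|r|,|s|)\ge c_1\sqrt w$ with a constant $c_1>0$.
* $F(r,s)=e^2uv\ne0$, and all primes dividing $e$ are $\le p_0$. So no prime in $(p_0,w]$ divides $F(r,s)$, and the primes $>w$ dividing $F(r,s)$ are those dividing $uv$.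

**Step 2: we fix a dyadic range and insert weights.** Let $K=2^i\le k<2K$ and $X=\sqrt{AN/K}$, so $|r|,|s|\le X$ and $X\ge c_1\sqrt w$. Put $y=\max(w,X^{c_0})$ and $R=\log y/\log w\ge1$. For $w$ large, $X\ge w^{1/3}$, so $R\log w=\log y\asymp\log X$. For $N$ large, $y\le\sqrt N$, because $X\le\sqrt{AN}$ and $c_0\le1/8$. So $y<\min(x,x')$, and (9) applies to $x$ and $x'$ at $t=y$. Define $(\alpha_\sigma,\beta_\sigma)$ by
$$(\tfrac12,\tfrac12)\text{ for }(+,+);\quad(\tfrac18,8)\text{ for }(+,-);\quad(8,\tfrac18)\text{ for }(-,+);\quad(1,1)\text{ for }(-,-).$$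
By (9), $\alpha_\sigma^{\Omega_\sigma(x;w,y)}\ge R^{\delta_\sigma\log\alpha_\sigma}e^{-|\log\alpha_\sigma|(\varepsilon_0\log R+C)}$, and similarly for $\beta_\sigma$ and $x'$. Since $\sum_\sigma(|\log\alpha_\sigma|+|\log\beta_\sigma|)=14\log2<10$,
$$1\le e^{10C}R^{-\sum_\sigma\delta_\sigma\log(\alpha_\sigma\beta_\sigma)+10\varepsilon_0}\prod_\sigma\alpha_\sigma^{\Omega_\sigma(x;w,y)}\beta_\sigma^{\Omega_\sigma(x';w,y)}.\tag{10}$$
(Empty classes contribute nothing on either side.)

**Step 3: we separate $k$ from $(r,s)$.** We have $\Omega_\sigma(x)=\Omega_\sigma(k)+\Omega_\sigma(u)$ and $\Omega_\sigma(x')=\Omega_\sigma(k)+\Omega_\sigma(v)$. By Section 10, Step 3, $\Omega_\sigma(u;w,y)=0$ if $\sigma_1=-1$, and $\Omega_\sigma(v;w,y)=0$ if $\sigma_2=-1$. So the factors $8$ never meet a prime of $u$ or $v$, and the product in (10) is at most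
$$\prod_\sigma(\alpha_\sigma\beta_\sigma)^{\Omega_\sigma(k;w,y)}\prod_{p\mid F(r,s),\ w<p\le y}\zeta(p),$$
with $\zeta=\zeta_\sigma$ equal to $\frac12,\frac18,\frac18,1$ on the classes $(+,+),(+,-),(-,+),(-,-)$. The number $\alpha_\sigma\beta_\sigma$ is $\frac14$ for $(+,+)$ and $1$ otherwise.

Now apply Lemma 3. Since $\min(w,X^{c_0})\ge w^{c_0/3}$, (8) and (7) give for the sum over $(r,s)$ the bound
$$\ll X^2(\log w)^{-d}R^{-\sum_\sigma\delta_\sigma(1-\zeta_\sigma)n_\sigma}.$$
Put $\kappa=\sum_\sigma\delta_\sigma(1-\alpha_\sigma\beta_\sigma)=\frac34\delta_{++}$ and $f(k)=1_{w\text{-rough}}(k)\prod_\sigma(\alpha_\sigma\beta_\sigma)^{\Omega_\sigma(k;w,y)}$. As $X^2=AN/K$, the number of triples for $K$ is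
$$\ll e^{10C}\frac NK(\log w)^{-d}R^{\Theta+\kappa+10\varepsilon_0}\sum_{k<2K}f(k),\tag{11}$$
$$\Theta=\sum_\sigma\delta_\sigma\big[(\alpha_\sigma\beta_\sigma-1)-(1-\zeta_\sigma)n_\sigma-\log(\alpha_\sigma\beta_\sigma)\big].$$

**Step 4: we check that the exponent is below $-1$.** The bracket is $-\frac34-2+2\log2<-1.363$ for $(+,+)$, where $n_\sigma=4$; it is $0-\frac78\cdot2-0=-\frac74$ for $(+,-)$ and $(-,+)$; and it is $0$ for $(-,-)$, where $n_\sigma=0$. Hence

* case I: $\Theta<-1.36$;
* case II: $\Theta<\frac12(-1.363-1.75)<-1.55$;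
* case III: $\Theta<\frac14(-1.363-3.5)<-1.21$.

So $\Theta+10\varepsilon_0=\Theta+0.1<-1.1$ always.

In the exceptional situation ($ab$ a square, $ac$ and $bc$ not) one has $\chi_1=\chi_2$ and $\delta_{++}=\delta_{--}=\frac12$. With these weights $\Theta$ would be $\frac12(2\log2-\frac{11}4)\approx-0.68$, and the sum over $j$ in Step 5 would diverge. This is where the hypothesis enters.

**Step 5: ranges with $X\le N^{1/4}$.** Then $K=AN/X^2\ge\sqrt N\ge y$ for $N$ large. By Lemma 1 and (7), $\sum_{k<2K}f(k)\ll K(\log w)^{-1}R^{-\kappa}$, so (11) is $\ll e^{10C}N(\log w)^{-1-d}R^{-1.1}$. Since $\log X\asymp R\log w$ and the values $\log X$ are spaced by $\frac12\log2$, the number of admissible $X$ with $R\in[2^j,2^{j+1})$ is $\ll2^j\log w$. The total is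
$$\ll e^{10C}N(\log w)^{-1-d}\sum_{j\ge0}2^j\log w\cdot2^{-1.1j}\ll e^{10C}N(\log w)^{-d}.$$

**Step 6: ranges with $X>N^{1/4}$.** Then $K<A\sqrt N$, $\log y\gg\log N\gg\log(2K)$ and $R\asymp_w\log N$. Since $f(p)\le1$ for all $p$ and $f(p)=\frac14$ for $p\in\mathcal P_{++}$, $w<p\le y$, Lemma 1 and (7) give $\sum_{k<2K}f(k)\ll_wK(1+\log K)^{-\kappa}$. As $\kappa\le\frac34<1$, the total is
$$\ll_{w,C}N(\log N)^{\Theta+\kappa+10\varepsilon_0}\sum_{i\ll\log N}(1+i)^{-\kappa}\ll_{w,C}N(\log N)^{1+\Theta+10\varepsilon_0}=o(N).$$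

**Step 7: we delete.** Let $B$ be the set of $\max(x,x')$ over ordered pairs of distinct $x,x'\in E_0$ with $ax^2+bx'^2=cz^2$, $z\in\mathbb Q$, and let $E=E_0\setminus B$. As in Section 8, $E$ is avoiding, and $|B\cap[N]|$ is at most the number of such pairs in $[N]^2$. By Section 12 and Steps 5 and 6 this number is at most $O(e^{10C}N(\log w)^{-d})+o(N)$. With the claim of Section 11 and $V(w)\asymp1/\log w$, $E$ has lower density at least
$$V(w)\Big(1-\eta(C)-O\big(e^{10C}(\log w)^{1-d}\big)\Big),\qquad d\ge2.$$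
Taking $C$ large and then $w$ large in terms of $C$ makes this $\ge(1-\epsilon)V(w)$. Since $E$ consists of $w$-rough numbers, this is what the third reduction of Section 9 requires, and Theorem 2 is proved. $\blacksquare$
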